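# From a jump of the Levine–Tristram signature to irreducible $\mathrm{SU}(1,1)$-representations of a knot group

## 1. Equivariant sphere maps with real pairing

Throughout, $\langle x,y\rangle=\sum_j x_j\bar y_j$ on $\mathbb C^N$, the unit sphere of $\mathbb C^N$ is $\mathbb S=S^{2N-1}$, and $S^1$ acts on $\mathbb C^N$ by scalars.

**Definition 1.** Let $\mathcal S_N$ be the set of continuous maps $\gamma\colon\mathbb S\to\mathbb C^N\setminus\{0\}$ such that, for all $x\in\mathbb S$ and all real $\psi$,
$$\gamma(e^{i\psi}x)=e^{i\psi}\gamma(x)\qquad\text{and}\qquad\langle\gamma(x),x\rangle\in\mathbb R .$$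
A homotopy in $\mathcal S_N$ is a continuous map $(\tau,x)\mapsto\gamma_\tau(x)$ on $[0,1]\times\mathbb S$ with every $\gamma_\tau\in\mathcal S_N$.

The basic examples are linear. If $h$ is an invertible Hermitian matrix, then $x\mapsto hx$ is in $\mathcal S_N$, because $\langle hx,x\rangle$ is real. Here is a nonlinear example with $N=2$: $\gamma(x)=x+x_1^2\,(-\bar x_2,\bar x_1)$. The added term has weight $2-1=1$ under scalars, and it is orthogonal to $x$ since $-\bar x_2\bar x_1+\bar x_1\bar x_2=0$. So $\langle\gamma(x),x\rangle=1$ on $\mathbb S$, which is real and also shows that $\gamma(x)\neq0$.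

For $N=1$ an equivariant map is $\gamma(x)=\gamma(1)x$, and the real pairing says $\gamma(1)\in\mathbb R\setminus\{0\}$. So the sign of $\gamma(1)$ cannot change along a homotopy in $\mathcal S_1$. Let $n_-(h)$ denote the number of negative eigenvalues of an invertible Hermitian matrix $h$. The following lemma extends the case $N=1$.

**Lemma 1.** Let $N\ge2$. If the maps $x\mapsto h_0x$ and $x\mapsto h_1x$ given by invertible Hermitian matrices are joined by a homotopy in $\mathcal S_N$, then $n_-(h_0)=n_-(h_1)$.

The real pairing cannot be dropped: $\gamma_\tau(x)=e^{i\pi\tau}x$ joins $\mathrm{Id}$ to $-\mathrm{Id}$ through nowhere-zero equivariant maps, while $n_-(\mathrm{Id})=0$ and $n_-(-\mathrm{Id})=N$. For $0<\tau<1$ the pairing $\langle\gamma_\tau(x),x\rangle=e^{i\pi\tau}$ is not real.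

What this is for: we shall write the representations of a knot group near a certain abelian one as the zeros of a family $\Gamma(\theta,x)$, where $\theta$ is real and $x\in\mathbb C^N$ is small. The zeros with $x\ne0$ will be irreducible representations, and the linear part of $\Gamma(\theta,\cdot)$ at $x=0$ will be the Hermitian matrix whose signature is the Levine–Tristram signature. If $\Gamma$ had no zeros with $x\ne0$, then its restrictions to small spheres would join the linear parts on the two sides of a jump. If moreover these restrictions lie in $\mathcal S_N$, Lemma 1 forbids the jump. The work lies in arranging the real pairing.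

## 2. Deforming the diagonal representation $\rho_w$

Let $K\subset S^3$ be a knot, $\pi=\pi_1(S^3\setminus K)$, $\mu$ a meridian, and $\Delta_K$ the Alexander polynomial. A Seifert surface $\Sigma$ with positive and negative push-offs $i_\pm$ and a basis $(a_j)$ of $H_1(\Sigma)$ give a Seifert matrix $V_{jk}=\mathrm{lk}(i_+a_j,a_k)$. We recall that $\det(V^T-tV)\doteq\Delta_K(t)$ (equality up to units $\pm t^m$) and $\Delta_K(1)=\pm1$. For $|t|=1$ put
$$h(t)=(1-t)V+(1-\bar t)V^T=(1-\bar t)(V^T-tV);\tag{1}$$
the two forms agree because $-t(1-\bar t)=1-t$. The matrix $h(t)$ is Hermitian, and the Levine–Tristram signature is $\mathrm{sgn}_K(t)=\operatorname{signature}h(t)$, which does not depend on the choice of Seifert matrix. Replacing $V$ by $V^T$, or $t$ by $\bar t$, replaces $h(t)$ by its complex conjugate, which has the same signature. So orientation conventions do not matter. By (1), for $t\neq1$ the matrix $h(t)$ is singular exactly when $\Delta_K(t)=0$. Hence $\mathrm{sgn}_K$ is constant on each arc of the unit circle that contains neither $1$ nor a zero of $\Delta_K$.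

The target group is
$$\mathrm{SU}(1,1)=\Big\{\begin{pmatrix}\alpha&\beta\\ \bar\beta&\bar\alpha\end{pmatrix}:|\alpha|^2-|\beta|^2=1\Big\}.$$
A representation into it is **irreducible** if it has no invariant complex line in $\mathbb C^2$. For $|w|=1$, $\rho_w\colon\pi\to\mathrm{SU}(1,1)$ is the abelian representation that factors through $H_1(S^3\setminus K;\mathbb Z)\cong\mathbb Z$ and sends $\mu$ to $\mathrm{diag}(w,\bar w)$. It is reducible, since the coordinate axes are invariant.

Suppose $w^2$ is a zero of $\Delta_K$ at which the signature jumps. Must there be irreducible $\mathrm{SU}(1,1)$-representations arbitrarily close to $\rho_w$, and even a continuous family of them converging to $\rho_w$? The question comes from Yi Liu, "Deforming abelian elliptic $\mathrm{SL}(2,\mathbb R)$–representations of knot groups", arXiv:2510.19748 (2025). The answer is yes, for every knot and every such $w$.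

**Theorem.** Let $K\subset S^3$ be a knot, and let $w^2$, $|w|=1$, be a zero of $\Delta_K$ such that $\mathrm{sgn}_K$ takes different values on the two sides of $w^2$. Then there is a real-analytic path $\rho_s\in\mathrm{Hom}(\pi,\mathrm{SU}(1,1))$, $s\in[0,\varepsilon)$, with $\rho_0=\rho_w$ and $\rho_s$ irreducible for all $s>0$.

Notation for the rest of the lecture:
$$D_\theta=\mathrm{diag}(e^{i\theta},e^{-i\theta}),\qquad t=e^{2i\theta},\qquad w=e^{i\theta_0}.$$
Since $\Delta_K(1)=\pm1$, we have $w^2\ne1$, that is, $\sin\theta_0\neq0$. We only use $\theta$ near $\theta_0$ with $\sin\theta\ne0$.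

## 3. The trefoil by explicit matrices

Take $V=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}$. Then $\det(V^T-tV)=(t-1)^2+t=t^2-t+1$, with zeros $e^{\pm i\pi/3}$. With $t=e^{i\varphi}$ and $c=\cos\varphi$,
$$h(t)=\begin{pmatrix}-2(1-c)&1-t\\1-\bar t&-2(1-c)\end{pmatrix},\qquad \det h(t)=4(1-c)^2-2(1-c)=2(1-c)(1-2c).$$
For $0<\varphi<\pi/3$ the determinant is negative and the signature is $0$. For $\pi/3<\varphi\le\pi$ the determinant is positive and the trace is negative, so the signature is $-2$. It jumps at $w^2=e^{i\pi/3}$.

Now we look for representations of $\pi=\langle a,b\mid aba=bab\rangle$, where $a,b$ are meridians. Put $a=D_\theta$, $e=e^{i\theta}$, $b=\begin{pmatrix}p&\beta\\ \bar\beta&\bar p\end{pmatrix}$ with $|p|^2-|\beta|^2=1$. The first rows of $aba$ and $bab$ are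
$$\big(e^2p,\ \beta\big)\qquad\text{and}\qquad\big(e\,p^2+\bar e|\beta|^2,\ 2\beta\,\mathrm{Re}(ep)\big),$$
and the first row determines an element of $\mathrm{SU}(1,1)$. Let $q=ep$. If $\beta\ne0$, the second entries give $\mathrm{Re}\,q=\tfrac12$, so $q=\tfrac12+iy$. The first entries, multiplied by $e$, give $e^2q=q^2+|\beta|^2$. Since $|\beta|^2=|q|^2-1$, the right side is $q(q+\bar q)-1=q-1=-\bar q$. So the relation holds if and only if
$$\mathrm{Re}\,q=\tfrac12,\qquad t=e^2=-\bar q/q,\qquad |\beta|^2=y^2-\tfrac34 .$$
Take $y=\tfrac{\sqrt3}2+s$, $s\ge0$, $\beta=\sqrt{y^2-3/4}$, and $e$ a continuous square root of $-\bar q/q$. At $s=0$: $q=e^{i\pi/3}$, $t=e^{i\pi/3}$, $\beta=0$ and $p=\bar e q=\bar e e^2=e$, so $a=b=D_\theta$. This is $\rho_w$ with $w^2=e^{i\pi/3}$, and both square roots $w$ occur. For $s>0$ we have $\beta\neq0$; an invariant line would be an eigenline of $a=D_\theta$, hence a coordinate axis, and $b$ preserves neither. So the representation is irreducible. The argument of $t$ is $\pi-2\arctan(2y)\in(0,\pi/3)$. So for this knot the family can be written down. For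 a general knot we have no explicit formula and need a topological reason for solutions to exist.

## 4. Equivariance alone leaves one real equation too many

The natural first attempt is bifurcation theory. Conjugation by diagonal matrices acts on nearby representations, and after normalizing $\rho(\mu)=D_\theta$ one expects a system $\Gamma(\theta,x)=0$ with values in $\mathbb C^N$, $x\in\mathbb C^N$ small, equivariant under scalars $e^{i\psi}$, with $\Gamma(\theta,0)=0$ and linear part $h(e^{2i\theta})$. One hopes that a signature jump of the linear part forces solutions $x\ne0$.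

Count real dimensions. The unknowns $(\theta,x)$ have dimension $2N+1$, and solutions come in circles, so modulo $S^1$ there are $2N$ parameters. There are $2N$ real equations. The count predicts isolated orbits, not a curve of them leaving $(\theta_0,0)$. The hope does fail in general. Take $N=2$, $\theta_0=0$ and
$$\Gamma(\theta,x)=\big((\theta+i|x|^2)\,x_1,\ x_2\big).$$
This is equivariant, with linear part $\mathrm{diag}(\theta,1)$, whose signature jumps at $\theta=0$. But a zero has $x_2=0$ and then $(\theta+i|x_1|^2)x_1=0$, so $x_1=0$. There is no solution with $x\ne0$. Here $\langle\Gamma(\theta,x),x\rangle=(\theta+i|x|^2)|x_1|^2+|x_2|^2$ is not real when $x_1\ne0$.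

So one real equation must be shown to be redundant. For knot groups there is a reason: the boundary curve of a Seifert surface has two push-offs, and they are equal in the group of the complement of the surface. Sections 6–8 turn this into the condition $\langle\Gamma(\theta,x),x\rangle\in\mathbb R$. First we prove Lemma 1 and extract what it gives.

## 5. Counting zeros on $\mathbb{CP}^{N-1}$

**Proof of Lemma 1.**

**Step 1: replace maps by sections.** The purpose is to move from the sphere to a closed manifold on which we can count zeros. Let $B=\mathbb{CP}^{N-1}=\mathbb S/S^1$ and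
$$\mathcal T=\{(x,v)\in\mathbb S\times\mathbb C^N:\langle v,x\rangle=0\}/\big((x,v)\sim(e^{i\psi}x,e^{i\psi}v)\big)\longrightarrow B,$$
a smooth complex vector bundle of rank $N-1=\dim_{\mathbb C}B$. For $\gamma\in\mathcal S_N$ write $\gamma(x)=c(x)x+v(x)$ with $c(x)=\langle\gamma(x),x\rangle\in\mathbb R$ and $v(x)\perp x$. Then $c$ is $S^1$-invariant and $v$ is equivariant, so $(c,v)$ is a continuous section of $\underline{\mathbb R}\oplus\mathcal T$ over $B$. It is nowhere zero because $\gamma$ is. Conversely every nowhere-zero continuous section comes from a unique $\gamma\in\mathcal S_N$. The real pairing is used here: without it $c$ would be complex, and the sign of $c$, used below, would not exist.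

**Step 2: the zeros of $v$ for a Hermitian matrix.** The purpose is to read $n_-$ off the section. We may move the eigenvalues of $h_0$ and $h_1$ slightly, keeping eigenvectors and signs, to make them distinct. This is a deformation within invertible Hermitian matrices with $n_-$ constant, and it can be added to the homotopy. So assume $h_0,h_1$ have distinct eigenvalues, and let $h$ be one of them, with eigenvalues $\lambda_k$ and unit eigenvectors $e_k$. Now $c(x)=\langle hx,x\rangle$ and $v(x)=hx-\langle hx,x\rangle x$. So $v$ vanishes exactly at the $N$ points $[e_k]$, and there $c=\lambda_k$. Exactly $n_-(h)$ zeros of $v$ lie in $\{c<0\}$.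

Near $[e_k]$ use the holomorphic chart $\eta\mapsto[e_k+\eta]$, $\eta\perp e_k$, the lift $x=(e_k+\eta)/\sqrt{1+|\eta|^2}$, and the orthogonal projection of the fibre $x^\perp$ to $e_k^\perp$, which is a complex-linear isomorphism for small $\eta$. Since $h\eta\perp e_k$,
$$\langle hx,x\rangle=\frac{\lambda_k+\langle h\eta,\eta\rangle}{1+|\eta|^2}=\lambda_k+O(|\eta|^2),$$
and therefore
$$\sqrt{1+|\eta|^2}\;v(x)=\lambda_ke_k+h\eta-\big(\lambda_k+O(|\eta|^2)\big)(e_k+\eta)=(h-\lambda_k)\eta+O(|\eta|^2).$$
So in these coordinates the derivative of $v$ at the zero is $(h-\lambda_k)|_{e_k^\perp}$. It is a complex-linear isomorphism because the eigenvalues are distinct. Hence $v$ is transverse to zero, and its derivative at each zero preserves the complex orientations.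

**Step 3: follow the zeros along the homotopy.** Reparametrize the homotopy so that it is constant in $\tau$ near $\tau=0$ and near $\tau=1$. It is a nowhere-zero continuous section $(c,v)$ of the pullback of $\underline{\mathbb R}\oplus\mathcal T$ to $B\times[0,1]$. Near the ends it is smooth with $v$ transverse to zero. By smooth approximation and transversality, both relative to a neighbourhood of the ends, we replace it by a sufficiently close smooth section, unchanged near the ends, with $v$ transverse to zero on all of $B\times[0,1]$. By compactness of $B\times[0,1]$, a sufficiently close section is still nowhere zero.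

Now $C=\{v=0\}$ is a compact 1-manifold with $\partial C=C\cap(B\times\{0,1\})$. Orient it so that, at each point, the normal directions (oriented by $dv$ and the complex orientation of $\mathcal T$) followed by the tangent of $C$ give the product orientation of $B\times[0,1]$. Near an end point, $C$ is $\{[e_k]\}\times$ interval, and $dv$ on the tangent space of $B$ preserves the complex orientations. So there $C$ is oriented by $+\partial_\tau$. Thus at $\tau=0$ every end point is the start of an arc of $C$, and at $\tau=1$ every end point is the finish of an arc. An oriented arc has one start and one finish, so each arc of $C$ joins a zero at $\tau=0$ to a zero at $\tau=1$.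

Since $(c,v)$ has no zero, $c\ne0$ on $C$, so $c$ has a constant sign on each component of $C$. The arcs in $\{c<0\}$ therefore give a bijection between the zeros with $c<0$ at $\tau=0$ and those at $\tau=1$. By Step 2 there are $n_-(h_0)$ of the former and $n_-(h_1)$ of the latter. $\square$

**Lemma 2.** Let $N\ge 2$ and let $\Gamma\colon[\theta_0-d_0,\theta_0+d_0]\times\bar B_{b_0}(\mathbb C^N)\to\mathbb C^N$ be real analytic with

* (a) $\Gamma(\theta,e^{i\psi}x)=e^{i\psi}\Gamma(\theta,x)$;
* (b) $\langle\Gamma(\theta,x),x\rangle\in\mathbb R$;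
* (c) $\Gamma(\theta,0)=0$, and $D_x\Gamma(\theta,0)=h_\theta$ is a Hermitian matrix, invertible for $\theta\ne\theta_0$.

If $n_-(h_\theta)$ takes different values on the two sides of $\theta_0$, then $\Gamma$ has zeros $(\theta,x)$ with $x\ne0$ arbitrarily close to $(\theta_0,0)$.

*Proof.* Suppose not. Then there are $d\in(0,d_0]$ and $b\in(0,b_0]$ with $\Gamma(\theta,x)\neq0$ for $|\theta-\theta_0|\le d$, $0<|x|\le b$. Put $\theta_\pm=\theta_0\pm d$ and $h_\pm=h_{\theta_\pm}$. For $|x|=1$ consider
$$x\mapsto\frac{\Gamma(\theta,bx)}{b},\ \ \theta\in[\theta_-,\theta_+];\qquad x\mapsto\frac{\Gamma(\theta_\pm,\tau bx)}{\tau b},\ \ \tau\in(0,1].$$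
These maps are nowhere zero by assumption and equivariant by (a). They have real pairing by (b), since $\langle\Gamma(\theta,bx)/b,x\rangle=\langle\Gamma(\theta,bx),bx\rangle/b^2$. So they lie in $\mathcal S_N$. Because $\Gamma(\theta_\pm,0)=0$,
$$\frac{\Gamma(\theta_\pm,\tau bx)}{\tau b}=\int_0^1D_x\Gamma(\theta_\pm,u\tau bx)\,x\,du,$$
which extends continuously to $\tau=0$ by $x\mapsto h_\pm x$, again in $\mathcal S_N$. Run $\tau$ from $0$ to $1$ at $\theta_-$, then $\theta$ from $\theta_-$ to $\theta_+$, then $\tau$ from $1$ to $0$ at $\theta_+$. This is a homotopy in $\mathcal S_N$ from $h_-$ to $h_+$, and Lemma 1 gives $n_-(h_-)=n_-(h_+)$. On each side of $\theta_0$ the matrix $h_\theta$ stays invertible, so $n_-(h_\theta)$ is constant there. This contradicts the hypothesis. $\square$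

It remains to build such a $\Gamma$ from the knot.

## 6. A free Seifert surface and its boundary annulus

Let $M$ be the exterior of $K$. A Seifert surface $\Sigma\subset M$ with bicollar $\Sigma\times[-1,1]$, $\partial\Sigma\times[-1,1]\subset\partial M$, is called **free** if $X=M\setminus\Sigma\times(-1,1)$ is a handlebody. For the unknot, $M$ is a solid torus and $\Sigma$ can be its meridian disc, so $X$ is a ball. For the trefoil, take two discs joined by three half-twisted bands. A neighbourhood of this surface is a neighbourhood of a planar theta-graph, so its complement is a handlebody of genus 2. We want freeness so that $\pi_1(X)$ is a free group and the unknowns are arbitrary matrices.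

**Lemma 3.** $K$ has a connected oriented free Seifert surface.

*Proof.* Let $\Sigma_0$ be any connected oriented Seifert surface with bicollar, and let $X_0=M\setminus\Sigma_0\times(-1,1)$. It is compact and connected, and its boundary (two copies of $\Sigma_0$ joined by an annulus) is connected.

**Step 1: find arcs whose removal leaves a handlebody.** Take a handle decomposition of $X_0$ relative to a collar of $\partial X_0$, without 0-handles, and let $W$ be the complement of (collar $\cup$ 1-handles). The boundary of $W$ is a copy of the connected surface $\partial X_0$ with tubes attached, so $\partial W$ is connected. A component of $W$ without boundary would be open and closed in $X_0$, hence all of $X_0$, which is impossible because $\partial X_0\ne\emptyset$. So every component of $W$ has non-empty boundary, and $W$ is connected because $\partial W$ is. $W$ consists of 2- and 3-handles; turned upside down these are 1- and 0-handles, so $W$ is a handlebody. Extend the cores of the 1-handles through the collar to get disjoint properly embedded arcs $\gamma_i\subset X_0$. Then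 (collar $\cup$ 1-handles) with a tubular neighbourhood $N(\gamma)$ of the arcs removed is a collar of $\partial W$, so $X_0\setminus N(\gamma)\cong W$ is a handlebody.

**Step 2: tube along these arcs.** Since $\partial X_0$ is connected, an ambient isotopy moves all end points of the $\gamma_i$ into $\mathrm{int}\,\Sigma_0\times\{1\}$. Let $\Sigma$ be $\Sigma_0\times\{1\}$ with the end discs of $N(\gamma)$ removed and the tubes along the $\gamma_i$ added. Both ends of each tube are on the positive side of $\Sigma_0\times\{1\}$, so $\Sigma$ is oriented. It is connected, and $\partial\Sigma$ is parallel to $\partial\Sigma_0$.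

**Step 3: cut along $\Sigma$.** Cutting $M$ along $\Sigma$ gives $X_0\setminus N(\gamma)$ with $\Sigma_0\times[-1,1]\cup N(\gamma)$ attached along $\Sigma_0\times\{-1\}$. The piece $\Sigma_0\times[-1,1]$ is only a collar. Each $N(\gamma_i)$ is attached to its free face $\Sigma_0\times\{1\}$ along its two end discs, that is, as a 1-handle. So the result is a handlebody with 1-handles attached, which is a handlebody. $\square$

Fix $\Sigma$ as in Lemma 3, of genus $g$, and put $N=2g$. If $g=0$, then $\Delta_K\doteq1$ has no zeros and there is nothing to prove, so $g\ge1$ and $N\ge2$. The surface $\partial X$ has genus $2g$, so $\pi_1(X)$ is free of rank $N$.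

**Base points and push-offs.** Fix $*\in\partial\Sigma$. Let $\delta\subset X$ be the arc of a meridian circle of $\partial M$ from $(*,1)$ to $(*,-1)$, and let $\epsilon=*\times[-1,1]$, directed from $(*,-1)$ to $(*,1)$. Paths are composed from left to right. The loop $\delta\epsilon$ at $(*,1)$ is a meridian; choose the direction of the bicollar so that it has the prescribed class in $H_1$, and call it $\mu$. With $i_\pm(x)=(x,\pm1)$ define $\varphi_\pm\colon\pi_1(\Sigma,*)\to\pi_1(X,(*,1))$ by
$$\varphi_+(a)=i_+(a),\qquad\varphi_-(a)=\delta\,i_-(a)\,\delta^{-1}.$$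

**The presentation.** In $M$ the product structure gives $i_+(a)=\epsilon^{-1}i_-(a)\epsilon$, so $\mu\varphi_+(a)\mu^{-1}=\delta\, i_-(a)\,\delta^{-1}=\varphi_-(a)$. Build $\Sigma$ from a disc and $N$ bands. Glueing $\Sigma\times[-1,1]$ to $X$ means attaching (disc)$\times[-1,1]$, a 1-handle that adds the generator $\mu$, and then (bands)$\times[-1,1]$, which are 2-handles adding one such relation each. By van Kampen,
$$\pi=\langle y_1,\dots,y_N,\mu\mid\mu\,\varphi_+(a_j)\,\mu^{-1}=\varphi_-(a_j),\ j=1,\dots,N\rangle,\tag{2}$$
where $(y_k)$ is a free basis of $\pi_1(X)$, and $(a_j)$ is a free basis of $\pi_1(\Sigma,*)$, chosen so that the boundary loop is $\partial=\prod_{k=1}^g[a_{2k-1},a_{2k}]$.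

**The boundary relation.** The annulus $\partial M\setminus\partial\Sigma\times(-1,1)$ lies in $X$. It is $\partial\Sigma\times(\text{arc})$ with $\delta=*\times(\text{arc})$. Sliding the loop $i_+(\partial)$ across it, with base point running along $\delta$, gives
$$\varphi_+(\partial)=\varphi_-(\partial)\quad\text{in the free group }\pi_1(X).\tag{3}$$
What (3) looks like on words can be seen from the maps $F_2\to F_2$ with $\varphi_+(a_1)=y_1^{-1}y_2$, $\varphi_+(a_2)=y_2^{-1}$, $\varphi_-(a_1)=y_1^{-1}$, $\varphi_-(a_2)=y_2^{-1}y_1$. Their exponent matrices are the trefoil $V$ of Section 3 and $V^T$. The maps differ, but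
$$[\varphi_+(a_1),\varphi_+(a_2)]=y_1^{-1}y_2\,y_2^{-1}\,y_2^{-1}y_1\,y_2=y_1^{-1}y_2^{-1}y_1y_2=y_1^{-1}\,y_2^{-1}y_1\,y_1\,y_1^{-1}y_2=[\varphi_-(a_1),\varphi_-(a_2)].$$
(This only illustrates the algebra; we do not claim that these words come from a particular surface.)

**Homology.** By Alexander duality the linking pairing $H_1(X)\times H_1(\Sigma)\to\mathbb Z$ is perfect. Since $\mathrm{Aut}(F_N)\to\mathrm{GL}_N(\mathbb Z)$ is onto, we may choose the free basis $(y_k)$ with $\mathrm{lk}(y_l,a_k)=\delta_{kl}$ (Kronecker). Let $V_{jk}=\mathrm{lk}(i_+a_j,a_k)$. Then in $H_1(X)$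
$$[\varphi_+(a_j)]=\sum_kV_{jk}\,y_k,\qquad[\varphi_-(a_j)]=\sum_kV_{kj}\,y_k,\tag{4}$$
the second because $\mathrm{lk}(i_-a_j,a_k)=\mathrm{lk}(a_j,i_+a_k)=V_{kj}$. Next, $(V-V^T)_{jk}=\mathrm{lk}(i_+a_j-i_-a_j,a_k)$ is, up to one universal sign, the intersection number of the annulus $a_j\times[-1,1]$ with $a_k$, that is, $a_j\cdot a_k$ on $\Sigma$. The surface is a boundary-connected sum of $g$ one-holed tori with $a_{2k-1},a_{2k}$ the standard pair on the $k$-th torus, placed in the same way on each. So
$$V-V^T=\sigma J,\quad\sigma=\pm1,\quad J=\bigoplus_{k=1}^g\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad J^2=-1,\ J^T=-J.\tag{5}$$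
Finally, loops in $X$ miss a Seifert surface, so they have linking number $0$ with $K$ and are null-homologous in $M$. Hence $\rho_w(y_k)=1$ for all $k$.

## 7. The representation equations in coordinates near $\rho_w$

The purpose of this section is to reduce the equations for $(y_k)$ to one $\mathbb C^N$-valued equation in $z\in\mathbb C^N$.

**Coordinates.** For $(r,z)\in\mathbb R\times\mathbb C$ put
$$\Phi(r,z)=\begin{pmatrix}\sqrt{1+|z|^2}\,e^{ir}&z\\ \bar z&\sqrt{1+|z|^2}\,e^{-ir}\end{pmatrix}\in\mathrm{SU}(1,1).$$
This is defined for all $(r,z)$. Restricted to $|r|<\pi/2$ it is a real-analytic chart onto the matrices with $\mathrm{Re}\,\alpha>0$ (recover $r=\arg\alpha$ and $z=\beta$). Moreover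
$$\Phi(r,z)=1+\begin{pmatrix}ir&z\\ \bar z&-ir\end{pmatrix}+O(|(r,z)|^2).\tag{6}$$
Conjugation by $\mathrm{diag}(e^{i\psi/2},e^{-i\psi/2})$ is $(r,z)\mapsto(r,e^{i\psi}z)$; in particular conjugation by $D_\theta$ is $(r,z)\mapsto(r,tz)$.

**Word maps.** On $\mathrm{SU}(1,1)^N$ near the identity use coordinates $(r,z)\in\mathbb R^N\times\mathbb C^N$. Substituting $y_k=\Phi(r_k,z_k)$ in the words $\varphi_\pm(a_j)$ gives real-analytic maps $(r,z)\mapsto(R_\pm(r,z),Z_\pm(r,z))$ near $0$. Words commute with simultaneous conjugation, so $R_\pm$ is $S^1$-invariant and $Z_\pm$ is $S^1$-equivariant in $z$. The derivative of a word map at the identity is given by exponent sums, so by (4) and (6)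
$$d(R_+,Z_+)_0(\dot r,\dot z)=(V\dot r,V\dot z),\qquad d(R_-,Z_-)_0(\dot r,\dot z)=(V^T\dot r,V^T\dot z).$$
By (2), the assignment $\mu\mapsto D_\theta$, $y_k\mapsto\Phi(r_k,z_k)$ defines a representation if and only if
$$R_+(r,z)=R_-(r,z),\qquad tZ_+(r,z)=Z_-(r,z).\tag{7}$$

**Solving for $r$.** The map $R_+-R_-$ has $r$-derivative $V-V^T$ at $0$, invertible by (5), and $z$-derivative $0$. By the analytic implicit function theorem, near $0$ the first equation of (7) is equivalent to $r=r(z)$ with $r(\cdot)$ real analytic, $r(0)=0$, $dr(0)=0$. Since $R_\pm$ are invariant, $r(e^{i\psi}z)$ also solves the equation for $z$, so by uniqueness $r(e^{i\psi}z)=r(z)$. Put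
$$P(z)=Z_+(r(z),z),\qquad Q(z)=Z_-(r(z),z),\qquad S(z)=R_+(r(z),z)=R_-(r(z),z).$$
Then $P,Q$ are equivariant and $S$ is invariant. Also $dP(0)=V$ and $dQ(0)=V^T$. Since $S(0)=0$ and $dS(0)=V\,dr(0)=0$, we have $S=O(|z|^2)$. Near $0$, (7) is equivalent to $r=r(z)$ together with
$$F(\theta,z):=tP(z)-Q(z)=0.\tag{8}$$
The linear part of $F$ is $tV-V^T$, which is $h(t)$ up to the factor $-(1-\bar t)$. So we have reached exactly the situation of Section 4, and relation (3) has not been used yet.

## 8. The boundary relation becomes a real pairing

**Step 1: a function that sees the boundary loop.** For $(r,z)\in\mathbb R^N\times\mathbb C^N$ let $f(r,z)$ be the imaginary part of the $(1,1)$ entry of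
$$\prod_{k=1}^g\big[\Phi(r_{2k-1},z_{2k-1}),\Phi(r_{2k},z_{2k})\big].$$
It is real analytic, and $f(r,e^{i\psi}z)=f(r,z)$ because conjugation by diagonal matrices keeps diagonal entries. We need its second-order part. If $A=1+\xi+O(2)$ and $B=1+\eta+O(2)$ with $\xi,\eta$ of first order, then
$$[A,B]=1+(AB-BA)A^{-1}B^{-1},\qquad AB-BA=[A-1,B-1]=[\xi,\eta]+O(3),$$
so $[A,B]=1+[\xi,\eta]+O(3)$. For $\xi=\begin{pmatrix}ir&z\\ \bar z&-ir\end{pmatrix}$ and $\eta=\begin{pmatrix}is&v\\ \bar v&-is\end{pmatrix}$,
$$[\xi,\eta]_{11}=z\bar v-v\bar z=-2i\,\mathrm{Im}(v\bar z).$$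
On the other hand $\langle Jz,z\rangle=\sum_k(z_{2k}\bar z_{2k-1}-z_{2k-1}\bar z_{2k})=2i\sum_k\mathrm{Im}(z_{2k}\bar z_{2k-1})$. Hence
$$f(r,z)=-2\sum_k\mathrm{Im}(z_{2k}\bar z_{2k-1})+O(3)=\langle iJz,z\rangle+O(3).$$
The matrix $iJ$ is Hermitian. So the gradient in $z$ with respect to the real inner product $\mathrm{Re}\langle\cdot,\cdot\rangle$ is
$$\nabla_zf(r,z)=2iJz+O(|(r,z)|^2).\tag{9}$$
Since $f$ is invariant under the unitary maps $e^{i\psi}$, the gradient $\nabla_zf$ is equivariant in $z$.

**Step 2: the identity hidden in (3).** Evaluate (3) at $y_k=\Phi(r_k(z),z_k)$. Both sides are products of commutators, of the matrices with coordinates $(S,P)$ on the left and $(S,Q)$ on the right. So $f(S,P)=f(S,Q)$. By invariance $f(S,tP)=f(S,P)$, hence $f(S,tP)-f(S,Q)=0$. This is where the redundancy enters. Since $tP=Q+F$, integrating along the segment from $Q$ to $tP$ gives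
$$\mathrm{Re}\langle\mathcal M,F\rangle=0,\qquad\mathcal M(\theta,z):=\int_0^1\nabla_zf\big(S(z),\,Q(z)+\tau F(\theta,z)\big)\,d\tau.\tag{10}$$
$\mathcal M$ is real analytic and equivariant in $z$. Because $S=O(|z|^2)$ and $Q,F=O(|z|)$, (9) shows that the integrand is $2iJ(Q+\tau F)+O(|z|^2)$ uniformly in $\tau$. So
$$D_z\mathcal M(\theta,0)=2iJ\big(V^T+\tfrac12(tV-V^T)\big)=iJ(tV+V^T).\tag{11}$$

**Step 3: correct the multiplier so that its linear part is a scalar.** We would like to use the multiplier as a new coordinate $x$, so that (10) becomes a statement about $\langle\Gamma(x),x\rangle$. The multiplier $\mathcal M$ itself is not suitable: the matrix (11) is invertible only when $\Delta_K(-t)\ne0$, which is not among our hypotheses. But there is freedom. Since $J$ is real antisymmetric, $\langle JF,F\rangle$ is purely imaginary, so $\mathrm{Re}\langle JF,F\rangle=0$. Hence for every real $\lambda$ (which may depend on $\theta$) the map $\mathcal M+\lambda JF$ also satisfies (10). Its linear part is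
$$J\big[t(\lambda+i)V-(\lambda-i)V^T\big].$$
If the two coefficients agree, the bracket is a multiple of $V-V^T=\sigma J$. We need $t(\lambda+i)=\lambda-i$ with $\lambda$ real, and $\lambda=-\cot\theta$ does it:
$$\lambda+i=-\frac{e^{-i\theta}}{\sin\theta},\qquad\lambda-i=-\frac{e^{i\theta}}{\sin\theta},\qquad t(\lambda+i)=e^{2i\theta}(\lambda+i)=\lambda-i.$$
So put $\tilde{\mathcal M}=\mathcal M-\cot\theta\,JF$. Then $\mathrm{Re}\langle\tilde{\mathcal M},F\rangle=0$ and, by (5),
$$D_z\tilde{\mathcal M}(\theta,0)=-\frac{e^{i\theta}}{\sin\theta}\,J(V-V^T)=-\frac{e^{i\theta}}{\sin\theta}\,\sigma J^2=\sigma\,\frac{e^{i\theta}}{\sin\theta}\,\mathrm{Id}.$$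

**Step 4: normalize both factors.** We scale the multiplier to have linear part $\mathrm{Id}$ and the system to have linear part $h(t)$. Define
$$\mathcal N(\theta,z)=\sigma\sin\theta\,e^{-i\theta}\,\tilde{\mathcal M}(\theta,z),\qquad\mathcal H(\theta,z)=(1-\bar t)\big(Q(z)-tP(z)\big)=-2i\sin\theta\,e^{-i\theta}F(\theta,z),$$
where $1-\bar t=2i\sin\theta\,e^{-i\theta}$ was used. Then
$$D_z\mathcal N(\theta,0)=\mathrm{Id},\qquad D_z\mathcal H(\theta,0)=(1-\bar t)(V^T-tV)=h(t).$$
Multiplying both entries of $\mathrm{Re}\langle\tilde{\mathcal M},F\rangle=0$ by $e^{-i\theta}$, and the first by the real number $\sigma\sin\theta$, gives $\mathrm{Re}\langle\mathcal N,e^{-i\theta}F\rangle=0$. Since $e^{-i\theta}F=i\mathcal H/(2\sin\theta)$, this says $\mathrm{Re}\langle\mathcal N,i\mathcal H\rangle=0$. Now $\langle\mathcal N,i\mathcal H\rangle=-i\langle\mathcal N,\mathcal H\rangle$ has real part $\mathrm{Im}\langle\mathcal N,\mathcal H\rangle$. So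
$$\langle\mathcal H(\theta,z),\mathcal N(\theta,z)\rangle\in\mathbb R.\tag{12}$$

**Step 5: use $\mathcal N$ as coordinate.** By equivariance $\mathcal N(\theta,0)=0$, and $D_z\mathcal N(\theta,0)=\mathrm{Id}$. So near $(\theta_0,0)$ the map $(\theta,z)\mapsto(\theta,x)$, $x=\mathcal N(\theta,z)$, is a real-analytic diffeomorphism taking $\{z=0\}$ to $\{x=0\}$. On an $S^1$-invariant neighbourhood (an interval times a ball) it is equivariant, and so is its inverse. Put $\Gamma(\theta,x)=\mathcal H(\theta,z)$.

**Proposition 4.** For all small $d,b>0$ the map $\Gamma\colon[\theta_0-d,\theta_0+d]\times\bar B_b(\mathbb C^N)\to\mathbb C^N$ is real analytic and satisfies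

* (a) $\Gamma(\theta,e^{i\psi}x)=e^{i\psi}\Gamma(\theta,x)$;
* (b) $\langle\Gamma(\theta,x),x\rangle\in\mathbb R$;
* (c) $\Gamma(\theta,0)=0$ and $D_x\Gamma(\theta,0)=h(e^{2i\theta})$;
* (d) every zero $(\theta,x)$ of $\Gamma$ gives a representation $\rho_{\theta,x}\colon\pi\to\mathrm{SU}(1,1)$ with $\rho_{\theta,x}(\mu)=D_\theta$, depending continuously on $(\theta,x)$, with $\rho_{\theta_0,0}=\rho_w$. If $x\neq0$, then some $\rho_{\theta,x}(y_k)$ is not diagonal and $\rho_{\theta,x}$ is irreducible.

*Proof.* (a) holds because $\mathcal H$ and the inverse coordinate change are equivariant. (b) is (12). For (c), $\mathcal H(\theta,0)=0$ and $D_x\Gamma(\theta,0)=D_z\mathcal H(\theta,0)\,D_z\mathcal N(\theta,0)^{-1}=h(e^{2i\theta})$. For (d), since $\mathcal H$ is a non-zero multiple of $F$, $\Gamma(\theta,x)=0$ holds exactly when (8) holds for the corresponding $z$. Then $\mu\mapsto D_\theta$, $y_k\mapsto\Phi(r_k(z),z_k)$ is a representation, continuous in $(\theta,x)$. At $(\theta_0,0)$ it sends $y_k$ to $1$ and $\mu$ to $\mathrm{diag}(w,\bar w)$, so it is $\rho_w$. If $x\ne0$, then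 $z\neq0$, and some $\rho_{\theta,x}(y_k)$ has off-diagonal entry $z_k\ne0$. An invariant line would be invariant under $D_\theta$, whose eigenvalues $e^{\pm i\theta}$ are distinct because $\sin\theta\ne0$, so it would be a coordinate axis. A matrix $\begin{pmatrix}\alpha&\beta\\ \bar\beta&\bar\alpha\end{pmatrix}$ that preserves a coordinate axis has $\beta=0$, a contradiction. $\square$

## 9. From the signature jump to an analytic path

**Step 1: irreducible representations accumulate at $\rho_w$.** Here the hypothesis on the signature is used. Shrink $d$ so that $\Delta_K(e^{2i\theta})\ne0$ for $0<|\theta-\theta_0|\le d$. This is possible since $\Delta_K$ is a non-zero polynomial up to units. As $\det h(t)=(1-\bar t)^N\det(V^T-tV)$ and $t\neq1$, the matrix $h(e^{2i\theta})$ is invertible for these $\theta$. So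
$$\mathrm{sgn}_K(e^{2i\theta})=N-2\,n_-\big(h(e^{2i\theta})\big),\qquad0<|\theta-\theta_0|\le d,$$
and it is constant on each side of $\theta_0$. When $\theta$ passes $\theta_0$, $e^{2i\theta}$ passes $w^2$, so by hypothesis $n_-$ takes different values on the two sides. By Proposition 4 (a)–(c), Lemma 2 applies. It gives zeros $(\theta_n,x_n)\to(\theta_0,0)$ of $\Gamma$ with $x_n\ne0$. By Proposition 4 (d) the representations $\rho_{\theta_n,x_n}$ are irreducible, and they converge to $\rho_w$.

**Step 2: replace the sequence by a path.** We use the curve selection lemma (Milnor, *Singular Points of Complex Hypersurfaces*, Lemma 3.1): if $A$ is a real algebraic set, $U$ is an open set defined by finitely many strict polynomial inequalities, and $p_0\in\overline{A\cap U}$ (with $p_0\in A$), then there is a real-analytic curve $p\colon[0,\varepsilon)\to A$ with $p(0)=p_0$ and $p(s)\in A\cap U$ for $s>0$.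

Let $A$ be the set of tuples $(D,Y_1,\dots,Y_N)\in\mathrm{SU}(1,1)^{N+1}$ with $D=\mathrm{diag}(\alpha,\bar\alpha)$ diagonal that satisfy the relations (2) for $\mu\mapsto D$, $y_k\mapsto Y_k$. Inverses in $\mathrm{SU}(1,1)$ are polynomial in the entries, so $A$ is a real algebraic set in a Euclidean space. It contains the point $p_0=(D_{\theta_0},1,\dots,1)$ given by $\rho_w$. Let $U$ be defined by
$$\sum_k|(Y_k)_{12}|^2>0,\qquad(\mathrm{Im}\,\alpha)^2>0.$$
A point of $A\cap U$ is an irreducible representation, by the argument in Proposition 4 (d): $D$ has distinct eigenvalues because $\mathrm{Im}\,\alpha\neq0$, so an invariant line would be a coordinate axis, and some $Y_k$ preserves neither axis. The representations of Step 1 lie in $A\cap U$, since $(Y_k)_{12}=z_k$ is non-zero for some $k$ and $\mathrm{Im}\,\alpha=\sin\theta_n\ne0$. They converge to $p_0$. So $p_0\in\overline{A\cap U}$, and the curve selection lemma gives a real-analytic path $\rho_s$, $s\in[0,\varepsilon)$, in $\mathrm{Hom}(\pi,\mathrm{SU}(1,1))$ with $\rho_0=\rho_w$ and $\rho_s$ irreducible for $s>0$. This proves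 the Theorem, and the question has the answer yes for every knot $K\subset S^3$ and every such $w$. $\blacksquare$
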